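# Biorthogonal systems in $C(K)$ and hereditary separability of the powers of $K$

## Compact spaces that are not hereditarily Lindelöf

All compact spaces are Hausdorff, and $C(K)$ is the Banach space of real-valued continuous functions on $K$ with the supremum norm. For $y\in K$, $\delta_y\in C(K)^*$ is evaluation at $y$. We write HS for "hereditarily separable" (every subspace is separable) and HL for "hereditarily Lindelöf".

**Definition.** A *biorthogonal system* in a Banach space $X$ is a family $\{(x_i,x_i^*):i\in I\}\subseteq X\times X^*$ with $x_i^*(x_i)=1$ and $x_i^*(x_j)=0$ for $i\ne j$. It is uncountable if $I$ is.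

**Definition.** A regular space is an *S-space* if it is HS but not HL. A space $Y$ is a *strong S-space* if every finite power $Y^n$ is HS but $Y$ is not HL.

The problem comes from Piotr Koszmider, "Some topological invariants and biorthogonal systems in Banach spaces", arXiv:1209.4332 (2012).

**Question.** Suppose that $K$ is a nonmetrizable compact space and $C(K)$ has no uncountable biorthogonal system. Is some finite power of $K$ a (strong) S-space? Is $K^2$ an S-space?

In plain words: $C(K)$ is large (nonseparable), but we cannot find uncountably many functions and measures such that each measure sees only its own function. Does this force a topological pathology on a power of $K$?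

Two classical spaces show what the hypothesis excludes.

**Example 1.** Let $K=[0,\omega_1]$. The successor ordinals form an uncountable discrete subspace, so $K$ is not HS. Put $f_\alpha=1_{[\alpha+1,\omega_1]}$, a continuous function, and $\mu_\alpha=\delta_{\alpha+1}-\delta_\alpha$ for $\alpha<\omega_1$. The only consecutive pair that $f_\alpha$ separates is $\{\alpha,\alpha+1\}$, so $(f_\alpha,\mu_\alpha)_{\alpha<\omega_1}$ is an uncountable biorthogonal system.

**Example 2.** Let $K=[0,1]\times\{0,1\}$ be the split interval, with the order topology of the lexicographic order. It is compact. Each of $[0,1]\times\{0\}$ and $[0,1]\times\{1\}$ is homeomorphic to a subspace of the Sorgenfrey line, which is HS and HL, so $K$ is HS and HL. In particular it is not an S-space. Its square has an uncountable discrete subspace: let $z_t=((t,0),(t,1))$ and let $U_t=\{y\le(t,0)\}\times\{y\ge(t,1)\}$, which is open. Then $z_s\in U_t$ iff $s\le t$ and $s\ge t$, that is, iff $s=t$. So $K^2$ is not HS, $K$ is nonmetrizable, and no power of $K$ is an S-space. But $C(K)$ has an uncountable biorthogonal system: take $f_t=1_{\{y\ge(t,1)\}}$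 and $\mu_t=\delta_{(t,1)}-\delta_{(t,0)}$. The function $f_s$ separates $(t,0)$ from $(t,1)$ only when $s=t$.

Example 2 has exactly the topology of a counterexample; only the condition on $C(K)$ fails. Keep it in mind.

Here is the easy special case: **if $K$ is as in the question and $K$ is not HL, then $K$ itself is an S-space.** It is immediate from the following proposition, a known result of Todorcevic.

**Proposition 1.** If $K$ is as in the question, then $K$ is HS.

The proof uses two textbook notions. A space is *countably tight* if every point in the closure of a set $Y$ is in the closure of a countable subset of $Y$. A *free sequence* of length $\omega_1$ is a sequence $(y_\alpha)_{\alpha<\omega_1}$ with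
$$\overline{\{y_\beta:\beta<\alpha\}}\cap\overline{\{y_\beta:\beta\ge\alpha\}}=\emptyset\qquad\text{for all }\alpha<\omega_1 .$$
In $[0,\omega_1]$, the sequence $y_\alpha=\alpha+1$ is free: the two closures lie in $[0,\alpha]$ and in $[\alpha+1,\omega_1]$. Arhangel'skii's theorem says that a compact space that is not countably tight contains a free sequence of length $\omega_1$.

*Proof.* Suppose that $K$ is not HS. We build an uncountable biorthogonal system whose functionals are differences of two point evaluations, as in the examples.

**Case 1: $K$ is not countably tight.** Take a free sequence $(y_\alpha)_{\alpha<\omega_1}$. By Urysohn's lemma there is $f_\alpha\in C(K)$ equal to $0$ on $\{y_\beta:\beta\le\alpha\}$ and to $1$ on $\{y_\beta:\beta\ge\alpha+1\}$, because these sets have disjoint closures. Let $\mu_\alpha=\delta_{y_{\alpha+1}}-\delta_{y_\alpha}$. Then $\mu_\alpha(f_\alpha)=1-0=1$. If $\beta<\alpha$, then $f_\beta$ is $1$ at both $y_\alpha$ and $y_{\alpha+1}$. If $\beta>\alpha$, then $\alpha+1\le\beta$ and $f_\beta$ is $0$ at both. So the system is biorthogonal, a contradiction.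

**Case 2: $K$ is countably tight.** First we find a closed nonseparable subspace. Some subspace of $K$ is not separable, so recursively we can choose in it points $y_\alpha$ with $y_\alpha\notin F_\alpha:=\overline{\{y_\beta:\beta<\alpha\}}$ for $\alpha<\omega_1$. Let $T=\bigcup_{\alpha<\omega_1}F_\alpha$. The union is increasing, so every countable subset of $T$ lies in one $F_\alpha$. Hence $T$ is closed: a point of $\overline T$ is in the closure of a countable subset of $T$, which is contained in some $F_\alpha$. And $T$ is not separable: a countable subset of $T$ has its closure in some $F_\alpha$, which does not contain $y_\alpha\in F_{\alpha+1}\subseteq T$.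

It suffices to find an uncountable biorthogonal system in $C(T)$. Indeed, by Tietze's theorem the restriction map $\rho:C(K)\to C(T)$ is onto; if $(f_i,\mu_i)$ is biorthogonal in $C(T)$, choose $\tilde f_i$ with $\rho(\tilde f_i)=f_i$, and then $(\tilde f_i,\mu_i\circ\rho)$ is biorthogonal in $C(K)$.

Now recursion on $\alpha<\omega_1$. Given $f_\beta\in C(T)$, $u_\beta,v_\beta\in T$ and countable $D_\beta\subseteq T$ for $\beta<\alpha$, let $\varphi_\alpha=(f_\beta)_{\beta<\alpha}:T\to\mathbb R^\alpha$. As $\alpha$ is countable, $\varphi_\alpha[T]$ is compact metrizable, so there is a countable $D_\alpha\subseteq T$ with $\varphi_\alpha[D_\alpha]$ dense in $\varphi_\alpha[T]$. Let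
$$H_\alpha=\overline{D_\alpha\cup\bigcup_{\beta<\alpha}(D_\beta\cup\{u_\beta,v_\beta\})} .$$
It is closed and separable, hence $H_\alpha\neq T$. Its image $\varphi_\alpha[H_\alpha]$ is compact and dense in $\varphi_\alpha[T]$, hence equal to it. Pick $u_\alpha\in T\setminus H_\alpha$, then $v_\alpha\in H_\alpha$ with $\varphi_\alpha(v_\alpha)=\varphi_\alpha(u_\alpha)$, and then $f_\alpha\in C(T)$ with $f_\alpha=0$ on $H_\alpha$ and $f_\alpha(u_\alpha)=1$.

Let $\mu_\alpha=\delta_{u_\alpha}-\delta_{v_\alpha}$. Then $\mu_\alpha(f_\alpha)=1-0=1$. For $\beta<\alpha$, $\mu_\alpha(f_\beta)=0$ because $\varphi_\alpha(u_\alpha)=\varphi_\alpha(v_\alpha)$. For $\gamma>\alpha$, $\mu_\alpha(f_\gamma)=0$ because $u_\alpha,v_\alpha\in H_\gamma$. So we have an uncountable biorthogonal system, a contradiction. $\square$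

## Hereditarily Lindelöf $K$: what is left to decide

What changes if $K$ is HL? Then $K$ is not an S-space, and we must look at $K^2,K^3,\dots$. For these, half of the definition is automatic.

**Theorem A (ZFC).** Let $K$ be nonmetrizable compact such that $C(K)$ has no uncountable biorthogonal system. Then $K$ is HS, and $K^n$ is not HL for $n\ge2$. Hence:

* for $n\ge2$, $K^n$ is an S-space iff $K^n$ is HS;
* some finite power of $K$ is an S-space iff $K$ is not HL or $K^2$ is HS;
* some finite power of $K$ is a strong S-space iff all finite powers of $K$ are HS.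

*Proof.* Proposition 1 says that $K$ is HS.

**$K^n$ is not HL for $n\ge2$.** Let $\Delta$ be the diagonal of $K^2$. If $K^2$ is HL, then $K^2\setminus\Delta$ is Lindelöf; being open in a compact space it is locally compact, so it is a union of countably many compact sets $C_m$. Then $\Delta=\bigcap_m(K^2\setminus C_m)$ is a $G_\delta$ set. By Šneĭder's theorem, a compact space with a $G_\delta$ diagonal is metrizable, a contradiction. For $n\ge2$, $K^n$ contains a copy of $K^2$.

**The three consequences.** The first is now clear. For the second: since $K$ is HS, $K$ is an S-space iff it is not HL; and if $K^n$ is HS for some $n\ge2$, then its subspace $K^2$ is HS, which makes $K^2$ an S-space. For the third: if $K^n$ is a strong S-space, then all $K^{nm}$ are HS, and so are their subspaces $K^m$; conversely, if all finite powers are HS, then all powers of $K^2$ are HS and $K^2$ is not HL, so $K^2$ is a strong S-space. $\square$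

So a counterexample to every version of the question is a $K$ (nonmetrizable, with no uncountable biorthogonal system in $C(K)$) that is HL while $K^2$ is not HS. The main theorem produces one by forcing, and more generally controls the first power that is not HS.

**Theorem B.** Let $k\in\{2,3,\dots\}\cup\{\infty\}$. There is a ccc poset $P_k$ of size $\omega_1$ forcing that there is a nonmetrizable compact $K=K_k$ such that

1. $C(K)$ has no uncountable biorthogonal system;
2. $K$ is HL;
3. $K^n$ is HS for all $n<k$;
4. if $k<\infty$, $K^k$ has an uncountable discrete subspace.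

**Theorem C.** Let $n(K)=\sup\{n:K^n\text{ is HS}\}$. By Theorem A, $n(K)\in\{1,2,\dots,\infty\}$ for every $K$ as in the question. It is consistent (also with CH) that in a single model every value in $\{1,2,\dots,\infty\}$ is attained by such a $K$ which is moreover HL.

Take $k=2$ in Theorem B. Since $K$ is HL, it is not an S-space; for $n\ge2$, $K^n$ contains a copy of $K^2$, so it is not HS. Hence no finite power of $K$ is an S-space, strong or not. A ccc poset of size $\omega_1$ preserves cardinals and the value of the continuum (there are at most $(\omega_1^{\omega})^{\omega}=2^\omega$ nice names for subsets of $\omega$), so this is consistent with CH and with $2^\omega$ large. Thus none of the positive answers is provable in ZFC, even with CH added.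

In the other direction, Todorcevic, Math. Ann. 335 (2006), 687–715, proved that under Martin's Maximum (MM) every nonseparable Banach space has an uncountable biorthogonal system. Since $C(K)$ is nonseparable for nonmetrizable $K$, under MM there is no $K$ as in the question, and the statements hold vacuously. So they are independent of ZFC (for the vacuous direction, modulo the consistency of MM).

It remains to prove Theorems B and C. Note that for the question itself we need only $k=2$ and parts 1, 2, 4.

## Two points per coordinate give a biorthogonal system; three do not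

We look for $K$ as a closed subspace of a power $L^{\omega_1}$ of a finite set $L$ of labels. Start with $L=\{0,1\}$ and imitate the split interval: for each $\gamma<\omega_1$ ask for points $x_\gamma^0,x_\gamma^1\in K$ with
$$x_\gamma^l(\gamma)=l,\qquad x_\gamma^0(\delta)=x_\gamma^1(\delta)\ \text{ for }\delta<\gamma .\tag{1}$$
The coordinate maps are then pairwise distinct on $K$, and $K$ will be nonmetrizable. To make $K^2$ fail to be HS, the natural candidate is the set of pairs $z_\gamma=(x_\gamma^0,x_\gamma^1)$ with neighborhoods $\{y(\gamma)=0\}\times\{y(\gamma)=1\}$. It is discretely separated by these neighborhoods as soon as, for $\beta\ne\gamma$, coordinate $\gamma$ does not separate $x_\beta^0$ from $x_\beta^1$. For $\gamma<\beta$ this is (1), so the sensible requirement is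
$$x_\beta^0(\gamma)=x_\beta^1(\gamma)\quad\text{for }\beta<\gamma. \tag{2}$$
Here the approach stops. Let $f_\gamma=\pi_\gamma|_K\in C(K)$ be the coordinate function and $\mu_\beta=\delta_{x_\beta^1}-\delta_{x_\beta^0}$. By (1) and (2), $\mu_\beta(f_\gamma)=x^1_\beta(\gamma)-x^0_\beta(\gamma)$ is $1$ if $\beta=\gamma$ and $0$ otherwise. So *every* $K$ with (1) and (2) has an uncountable biorthogonal system in $C(K)$; this is the system of the split interval again. The requirement that makes the set of pairs discrete is exactly what makes the system biorthogonal.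

To avoid this system, later coordinates $\gamma$ must be allowed to separate the points with index $\beta$; to keep a discrete set, they must not be allowed to separate them completely. With three labels $0,1,2$ there is room between the two. Take points $x_\gamma^0,x_\gamma^1,x_\gamma^2$, let the pairs be $z_\gamma=(x^1_\gamma,x^2_\gamma)$, and forbid only that a coordinate $\gamma\neq\beta$ sees *both* values $1$ and $2$ on $\{x_\beta^0,x_\beta^1,x_\beta^2\}$. Values $\{0,1\}$, or $\{0,2\}$, are allowed.

Why is this enough freedom? Let $\tau_1$ and $\tau_2$ be the maps of $L$ into itself with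
$$\tau_1(1)=0,\ \ \tau_1(l)=l\ (l\ne1);\qquad \tau_2(1)=1,\ \ \tau_2(l)=0\ (l\neq1).$$
The range of $\tau_1$ misses $1$ and the range of $\tau_2$ misses $2$. But for every $h:L\to\mathbb R$ and every $l\in L$,
$$h(l)-h(\tau_1(l))-h(\tau_2(l))+h(0)=0. \tag{3}$$
For $l=1$ this reads $h(1)-h(0)-h(1)+h(0)$, and for $l\ne1$ it reads $h(l)-h(l)-h(0)+h(0)$. So a coordinate that sees all labels is a linear combination of three coordinates, none of which sees both $1$ and $2$. If a generic $K$ realizes this for arbitrary continuous functions $f_\alpha$ in place of coordinates, then $f_{\alpha_1}$ is close to a combination of other $f_\alpha$'s, and no biorthogonal system survives.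

For general finite $k$ we use labels $0,1,\dots,k$, the $k$-tuples $(x_\gamma^1,\dots,x_\gamma^k)$, and forbid that a coordinate with a different index sees all of $1,\dots,k$.

## The poset $P_k$

Fix $k\in\{2,3,\dots\}\cup\{\infty\}$. If $k<\infty$, let $L=\{0,1,\dots,k\}$ and call $R\subseteq L$ *admissible* if $R\not\supseteq\{1,\dots,k\}$. If $k=\infty$, let $L=\{0,1\}$ and call every $R\subseteq L$ admissible. Subsets of admissible sets are admissible, and singletons are admissible because $k\ge2$.

**Definition.** A *condition* is $p=(D_p,S_p,(x_\gamma^l(p))_{\gamma\in D_p,\,l\in L})$, where $D_p\subseteq\omega_1$ is finite, $\emptyset\ne S_p\subseteq L^{D_p}$, $x_\gamma^l(p)\in S_p$, and, writing $x_\gamma^l=x_\gamma^l(p)$,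

* (C1) $x_\gamma^l(\gamma)=l$;
* (C2) $x_\gamma^l(\delta)=x_\gamma^0(\delta)$ for $\delta<\gamma$ in $D_p$;
* (C3) $\{x_\beta^l(\gamma):l\in L\}$ is admissible for $\beta<\gamma$ in $D_p$.

The order is: $q\le p$ iff $D_p\subseteq D_q$, $\{s|_{D_p}:s\in S_q\}=S_p$, and $x_\gamma^l(q)|_{D_p}=x_\gamma^l(p)$ for $\gamma\in D_p$. Let $P_k$ be the set of conditions.

The order is transitive because restrictions compose. A condition is a promise: the points of $K$ restrict on $D_p$ to exactly the elements of $S_p$. For $\beta>\gamma$ the set $\{x^l_\beta(\gamma):l\in L\}$ is a singleton by (C2), so it is admissible whenever $\beta\ne\gamma$. The largest element is $(\emptyset,\{\emptyset\},\emptyset)$.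

**Example 3.** Let $k=2$ and $D_p=\{\beta,\gamma\}$ with $\beta<\gamma$; write elements of $L^{D_p}$ as words, value at $\beta$ first. Put $x_\beta^0=00$, $x_\beta^1=10$, $x_\beta^2=22$ and $x_\gamma^l=0l$, and let $S_p$ be the set of these words, $\{00,10,22,01,02\}$. Coordinate $\gamma$ sees on the points with index $\beta$ the set $\{0,2\}$, which is admissible. Replacing $x_\beta^1$ by $11$ would make it see $\{0,1,2\}$, which is forbidden.

**Lemma 2.** For every $\gamma<\omega_1$ and every $p\in P_k$ there is $q\le p$ with $\gamma\in D_q$. Hence $|P_k|=\omega_1$.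

*Proof.* Let $\gamma\notin D_p$ and fix $s_0\in S_p$. Let $D_q=D_p\cup\{\gamma\}$ and
$$S_q=\{s\cup\{(\gamma,0)\}:s\in S_p\}\cup\{s_0\cup\{(\gamma,l)\}:l\in L\}.$$
Extend each $x_\beta^l(p)$, $\beta\in D_p$, by the value $0$ at $\gamma$, and let $x_\gamma^l(q)=s_0\cup\{(\gamma,l)\}$. All these points are in $S_q$, and (C1) holds. The new instances of (C2) and (C3) concern the values of the points with index $\beta$ at $\gamma$, which are $0$, and the values of the $x_\gamma^l(q)$ at $\delta\in D_p$, which are $s_0(\delta)$; none depends on $l$, so (C2) and (C3) hold. Restricting $S_q$ to $D_p$ gives $S_p$, so $q\le p$. Conditions are finite objects built from $\omega_1$, so $|P_k|\le\omega_1$, and by what we proved $|P_k|\ge\omega_1$. $\square$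

## Amalgamating many conditions along a pattern

The purpose of this section is to put any finite number of similar conditions into one, with full control over how the later ones see the points of the earlier ones.

**Definition.** A *decoration* of a condition $p$ is a finite list of objects, each of which is a subset $E\subseteq D_p$, an element of $L^E$ for such an $E$, or a function $L^{D_p}\to\mathbb Q$. When conditions $p_\alpha$ $(\alpha<\omega_1)$ are decorated, the number of objects of each kind is the same for all $\alpha$. For $A\subseteq\omega_1$ uncountable, the decorated family $(p_\alpha)_{\alpha\in A}$ is *uniform* if there is a finite $r$ such that for $\alpha\in A$ we have $D_{p_\alpha}=r\cup d_\alpha$ with $r<d_\alpha$ (elementwise), $d_\alpha<d_\beta$ for $\alpha<\beta$ in $A$, all $D_{p_\alpha}$ have the same size, and the order isomorphisms $D_{p_\alpha}\to D_{p_\beta}$ (which are the identity on $r$) carry $S_{p_\alpha}$, the points $x_\gamma^l(p_\alpha)$ and the decoration to those of $p_\beta$.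

**Lemma 3.** For every decorated family $(p_\alpha)_{\alpha<\omega_1}$ in $P_k$ there is an uncountable $A$ such that $(p_\alpha)_{\alpha\in A}$ is uniform.

*Proof.* By the $\Delta$-system lemma there are an uncountable set of indices and a finite $r$ such that the sets $d_\alpha=D_{p_\alpha}\setminus r$ are pairwise disjoint, and we may assume that all $D_{p_\alpha}$ have the same size $m$. A given ordinal is in at most one $d_\alpha$, so for each $\xi<\omega_1$ only countably many $d_\alpha$ meet $\xi$. Hence, discarding countably many indices, $r<d_\alpha$ for all $\alpha$, and then by recursion we obtain an uncountable subset on which $d_\alpha<d_\beta$ for $\alpha<\beta$. (If the $d_\alpha$ are empty, there is nothing to do.) Transport $p_\alpha$ and its decoration along the order isomorphism $D_{p_\alpha}\to\{0,\dots,m-1\}$. There are only countably many possible results, so one of them occurs for uncountably many $\alpha$; these form $A$. $\square$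

Let $(p_\alpha)_{\alpha\in A}$ be uniform and $\alpha_1<\dots<\alpha_N$ in $A$. Write $D=D_{p_{\alpha_1}}$, $d=d_{\alpha_1}$, $S=S_{p_{\alpha_1}}$, $x_\gamma^l=x_\gamma^l(p_{\alpha_1})$, and let $\sigma_i:D\to D_{p_{\alpha_i}}$ be the order isomorphism. For $a=(a_1,\dots,a_N)\in S^N$ with $a_1|_r=\dots=a_N|_r$, let
$$\langle a\rangle=\bigcup_{i=1}^N a_i\circ\sigma_i^{-1}\in L^{D_{p_{\alpha_1}}\cup\dots\cup D_{p_{\alpha_N}}} .$$
So $\langle a\rangle$ looks on $D_{p_{\alpha_i}}$ like a copy of $a_i$. If $\gamma\in d$, then $r<\gamma$, so by (C2) all $x_\gamma^l$, $l\in L$, agree on $r$; therefore $\langle x_\gamma^{l_1},\dots,x_\gamma^{l_N}\rangle$ is defined for all $l_1,\dots,l_N\in L$.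

**Definition.** A *pattern* is a choice of $w_j(i,\gamma,l)\in L$ for $1\le i,j\le N$, $\gamma\in d$, $l\in L$ such that

* (P1) $w_i(i,\gamma,l)=l$;
* (P2) for $j<i$, $w_j(i,\gamma,l)$ does not depend on $l$;
* (P3) for $i<j$, $\{w_j(i,\gamma,l):l\in L\}$ is admissible.

Read $w_j(i,\gamma,l)$ as "the label under which the $j$-th condition sees the $l$-th point with index $\sigma_i(\gamma)$". The *zero pattern* has $w_j(i,\gamma,l)=0$ for all $j\ne i$.

**Lemma 4 (amalgamation).** For every pattern $w$ there is $q\le p_{\alpha_1},\dots,p_{\alpha_N}$ with $D_q=\bigcup_iD_{p_{\alpha_i}}$ and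
$$S_q=\{\langle s,\dots,s\rangle:s\in S\}\cup\{\langle x_\gamma^{w_1(i,\gamma,l)},\dots,x_\gamma^{w_N(i,\gamma,l)}\rangle:1\le i\le N,\ \gamma\in d,\ l\in L\}. \tag{4}$$

*Proof.* Put $x_\gamma^l(q)=\langle x_\gamma^l,\dots,x_\gamma^l\rangle$ for $\gamma\in r$, and $x^l_{\sigma_i(\gamma)}(q)=\langle x_\gamma^{w_1(i,\gamma,l)},\dots,x_\gamma^{w_N(i,\gamma,l)}\rangle$ for $\gamma\in d$. These are elements of $S_q$.

**Restrictions and (C1).** The elements of $S_q$ restrict on $D_{p_{\alpha_i}}$ to copies of elements of $S$, and the diagonal ones give all of them; so the restrictions form exactly $S_{p_{\alpha_i}}$. For $\gamma\in r$, $x^l_\gamma(q)$ restricts to the copy of $x^l_\gamma$, which is $x^l_\gamma(p_{\alpha_i})$. For $\gamma\in d$, by (P1) $x^l_{\sigma_i(\gamma)}(q)$ restricts on $D_{p_{\alpha_i}}$ to the copy of $x_\gamma^l$, which is $x^l_{\sigma_i(\gamma)}(p_{\alpha_i})$. So the points restrict correctly, and (C1) follows. Once (C2) and (C3) are proved, $q$ is a condition below all $p_{\alpha_i}$.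

**(C2).** If the index is in $r$, all smaller elements of $D_q$ are in $r$, and the property is inherited. Let the index be $\sigma_i(\gamma)$ with $\gamma\in d$. A smaller coordinate is of one of three kinds. If it is in $r$, the values there do not depend on $l$. If it is $\sigma_i(\delta)$ with $\delta\in d$, $\delta<\gamma$, the value is $x_\gamma^l(\delta)=x_\gamma^0(\delta)$. If it is $\sigma_j(\delta)$ with $j<i$, the value is $x_\gamma^{w_j(i,\gamma,l)}(\delta)$, which does not depend on $l$ by (P2).

**(C3).** Let the index be $\beta\in r$. At a coordinate in $r$ the property is inherited, and at a coordinate $\sigma_j(\delta)$ the set in question is $\{x_\beta^l(\delta):l\in L\}$, admissible by (C3) for $p_{\alpha_1}$. Let the index be $\sigma_i(\beta)$, $\beta\in d$. At $\sigma_i(\delta)$ with $\delta>\beta$ the property is inherited. The other larger coordinates are $\sigma_j(\delta)$ with $j>i$ and $\delta\in d$, and there the set in question is $\{x_\beta^{w_j(i,\beta,l)}(\delta):l\in L\}$. If $\delta\ne\beta$, it is a subset of $\{x_\beta^{l}(\delta):l\in L\}$, which is admissible. If $\delta=\beta$,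 it equals $\{w_j(i,\beta,l):l\in L\}$ by (C1), which is admissible by (P3). $\square$

The step $\delta\neq\beta$ uses that admissibility is a property of sets that passes to subsets. This is the reason for formulating (C3) through the set of values seen, and not through the map $l\mapsto x_\beta^l(\gamma)$.

We call the elements of the first set in (4) *diagonal* and those of the second set *of type $i$*. An element may be of several kinds; this does no harm.

**Example 4.** Let $k=2$, $N=2$, $r=\emptyset$, $d=\{\gamma\}$ and $S=L^{\{\gamma\}}$, so $x_\gamma^l$ is the word $l$. The pattern $w_2(1,\gamma,l)=\tau_1(l)$, $w_1(2,\gamma,l)=0$ gives diagonal elements $00,11,22$, elements $00,10,22$ of type $1$, and elements $00,01,02$ of type $2$. So $S_q=\{00,11,22,10,01,02\}$.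

For Theorem C we shall force with all $P_k$ at once, so we carry the product along. Let $Q$ be the finite support product of all $P_\kappa$, $\kappa\in\{2,3,\dots\}\cup\{\infty\}$. **From now on $k$ is fixed and $P$ is either $P_k$ or $Q$.** For $p\in P$ let $p(k)$ be its $k$-th coordinate ($p$ itself if $P=P_k$), and let $D_p,S_p,x_\gamma^l(p)$ denote those of $p(k)$. If $q\le p$ in $P$, then $q(k)\le p(k)$.

**Corollary 5.** Let $p_\alpha\in P$ $(\alpha<\omega_1)$, with decorations of the $p_\alpha(k)$. There is an uncountable $A\subseteq\omega_1$ such that $(p_\alpha(k))_{\alpha\in A}$ is uniform, and for all $\alpha_1<\dots<\alpha_N$ in $A$ and every pattern $w$ there is $q\in P$, $q\le p_{\alpha_1},\dots,p_{\alpha_N}$, with $D_q=\bigcup_iD_{p_{\alpha_i}}$ and $S_q$ as in (4). In particular $P$ is ccc. Also $|P|=\omega_1$.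

*Proof.* For $P=P_k$ this is Lemmas 3 and 4. Let $P=Q$. The supports are finite subsets of a countable set, so for uncountably many $\alpha$ the support is a fixed finite set; add $k$ to it and call the result $F$. Apply Lemma 3 successively for each $\kappa\in F$ (with the decorations for $\kappa=k$, without decorations otherwise); a uniform family stays uniform on uncountable subsets of its index set, so we get an uncountable $A$ such that $(p_\alpha(\kappa))_{\alpha\in A}$ is uniform in $P_\kappa$ for every $\kappa\in F$. Given $\alpha_1<\dots<\alpha_N$ in $A$ and $w$, let $q(k)$ be given by Lemma 4 for $w$, let $q(\kappa)$ for $\kappa\in F\setminus\{k\}$ be given by Lemma 4 in $P_\kappa$ for the zero pattern, and let $q(\kappa)$ be trivial for $\kappa\notin F$. Then $q\le p_{\alpha_1},\dots,p_{\alpha_N}$.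

Given any $p_\alpha\in P$ $(\alpha<\omega_1)$, the case $N=2$ with the zero pattern shows that two of them with different indices are compatible, so $P$ is ccc. Finally $|Q|=\omega_1$ because the supports are finite subsets of a countable set and $|P_\kappa|=\omega_1$. $\square$

## The compact space read off from the generic filter

Let $G$ be $P$-generic over $V$. As $P$ is ccc, $\omega_1$ is preserved. By Lemma 2, applied to the $k$-th coordinate only, $\{p\in P:\gamma\in D_p\}$ is dense for each $\gamma<\omega_1$. Since $D_p$ grows when $p$ gets stronger and $G$ is a filter,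
$$\text{for }p\in G\text{ and finite }E\subseteq\omega_1\text{ there is }p'\in G\text{ with }p'\le p\text{ and }E\subseteq D_{p'}. \tag{5}$$
In $V[G]$ put
$$K=\{y\in L^{\omega_1}:y|_{D_p}\in S_p\text{ for all }p\in G\},$$
a closed, hence compact, subspace of $L^{\omega_1}$.

**Lemma 6.** In $V[G]$ the following hold.

* (a) For $p\in G$, $\{y|_{D_p}:y\in K\}=S_p$.
* (b) The function $x_\gamma^l:=\bigcup\{x_\gamma^l(p):p\in G,\ \gamma\in D_p\}$ belongs to $K$ and restricts to $x_\gamma^l(p)$ on $D_p$ when $p\in G$ and $\gamma\in D_p$. Moreover $x_\gamma^l(\gamma)=l$, $x_\gamma^l(\delta)=x_\gamma^0(\delta)$ for $\delta<\gamma$, and $\{x_\beta^l(\gamma):l\in L\}$ is admissible for $\beta\ne\gamma$.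
* (c) The sets $\{y\in K:y|_E=s\}$ ($E\subseteq\omega_1$ finite, $s\in L^E$) form a base of $K$. For $f\in C(K)$ and $\varepsilon>0$ there are a finite $E$ and $g:L^E\to\mathbb Q$ with $|f(y)-g(y|_E)|<\varepsilon$ for all $y\in K$, and $E$ may be enlarged freely.
* (d) $K$ is nonmetrizable.

*Proof.* (a) The inclusion "$\subseteq$" is the definition of $K$. Let $s\in S_p$. For $q\in G$ with $q\le p$ consider $\{y\in L^{\omega_1}:y|_{D_p}=s,\ y|_{D_q}\in S_q\}$. It is closed. It is nonempty, since $s$ is the restriction of some element of $S_q$. These sets are directed downwards: if $q''\in G$ extends $q$ and $q'$, then $y|_{D_{q''}}\in S_{q''}$ implies $y|_{D_q}\in S_q$ and $y|_{D_{q'}}\in S_{q'}$. By compactness there is a point $y$ in all of them. Every $q'\in G$ has a common extension with $p$ in $G$, so $y|_{D_{q'}}\in S_{q'}$. Hence $y\in K$ and $y|_{D_p}=s$.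

(b) Any two elements of $G$ have a common extension in $G$, so the union is a function extending each $x_\gamma^l(p)$; by (5) its domain is $\omega_1$. Let $p\in G$. By (5) there is $q\in G$, $q\le p$, with $\gamma\in D_q$. Then $x_\gamma^l|_{D_q}=x_\gamma^l(q)\in S_q$, so $x_\gamma^l|_{D_p}\in S_p$. Thus $x_\gamma^l\in K$. The remaining properties involve two coordinates, which lie in a common $D_p$ with $p\in G$, so they follow from (C1)–(C3) for $p$ and the remark after the definition of $P_k$.

(c) The first statement is the definition of the product topology. For the second, each $y\in K$ has a basic neighborhood $\{y'\in K:y'|_{E_y}=y|_{E_y}\}$ on which $|f-f(y)|<\varepsilon/3$. Let $y_1,\dots,y_m$ give a finite subcover and let $E\supseteq E_{y_1}\cup\dots\cup E_{y_m}$ be finite. If $\{y\in K:y|_E=s\}$ is nonempty, then it contains a point of the $i$-th set of the subcover for some $i$, hence $s|_{E_{y_i}}=y_i|_{E_{y_i}}$, and $\{y\in K:y|_E=s\}$ is contained in that set. Choose $g(s)\in\mathbb Q$ with $|g(s)-f(y_i)|<\varepsilon/3$. For the other $s$ let $g(s)=0$.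

(d) For $\delta<\gamma$ the coordinate map $\pi_\delta$ agrees at $x_\gamma^0$ and $x_\gamma^1$, and $\pi_\gamma$ does not. So the maps $\pi_\gamma|_K$, $\gamma<\omega_1$, are pairwise distinct continuous maps into the finite set $L$. Hence $K$ has uncountably many clopen sets, whereas a compact metrizable space has only countably many. $\square$

## A discrete subspace of $K^k$

This is part 4 of Theorem B. Let $2\le k<\infty$. In $V[G]$ let $z_\gamma=(x_\gamma^1,\dots,x_\gamma^k)\in K^k$ and let $U_\gamma=\prod_{l=1}^k\{y\in K:y(\gamma)=l\}$, an open set. Then $z_\gamma\in U_\gamma$. If $\beta\ne\gamma$ and $z_\beta\in U_\gamma$, then $x_\beta^l(\gamma)=l$ for $l=1,\dots,k$, so $\{x_\beta^l(\gamma):l\in L\}\supseteq\{1,\dots,k\}$ is not admissible, contradicting Lemma 6(b). So $\{z_\gamma:\gamma<\omega_1\}$ is an uncountable discrete subspace of $K^k$. $\square$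

The other three parts have the same shape. Assume a counterexample of length $\omega_1$, let conditions $p_\alpha$ decide the relevant finite information, thin out to a uniform family, and choose a pattern for which the amalgam $q$ forces a contradiction. In each proof we then take a $P$-generic filter $H\ni q$ and argue in $V[H]$; $K$ is computed from $H$. For $y\in K$ we have $y|_{D_q}\in S_q$, so
$$y|_{D_q}=\langle a\rangle\in S_q\quad\text{and}\quad y|_{D_{p_{\alpha_j}}}=a_j\circ\sigma_j^{-1}\ \ (1\le j\le N). \tag{6}$$
Thus questions about all points of $K$ become a check of the finitely many $\langle a\rangle\in S_q$.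

## No uncountable biorthogonal system in $C(K)$

This is part 1. The four-term identity (3) cancels the type 1 points. Points of type $i\ge2$ are not cancelled, so we use averages over $M$ indices to make their contribution small.

**Step 1: normalization and finite information.** Suppose $C(K)$ has an uncountable biorthogonal system in $V[G]$. Replacing $(f,\mu)$ by $(f/\|f\|,\|f\|\mu)$ we may assume $\|f\|=1$. For some integer $C\ge1$ uncountably many of the functionals have norm at most $C$; keep $\omega_1$ of these. So there are $p\in G$, $C$ and names such that $p$ forces: $(\dot f_\alpha,\dot\mu_\alpha)_{\alpha<\omega_1}$ is biorthogonal in $C(K)$, $\|\dot f_\alpha\|=1$ and $\|\dot\mu_\alpha\|\le C$. Let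
$$\varepsilon=\frac1{16C},\qquad M=8C,\qquad N=1+3M .$$
By Lemma 6(c) and (5), for each $\alpha$ there are $p_\alpha\le p$ and $g_\alpha:L^{D_{p_\alpha}}\to\mathbb Q$ such that
$$p_\alpha\Vdash|\dot f_\alpha(y)-g_\alpha(y|_{D_{p_\alpha}})|<\varepsilon\ \text{ for all }y\in K. \tag{7}$$
By Lemma 6(a), $p_\alpha$ forces that each $s\in S_{p_\alpha}$ is $y|_{D_{p_\alpha}}$ for some $y\in K$, so $|g_\alpha(s)|\le1+\varepsilon\le2$ for $s\in S_{p_\alpha}$.

**Step 2: the pattern.** Apply Corollary 5 with decorations $g_\alpha$. Take $\alpha_1<\dots<\alpha_N$ in $A$, let $g=g_{\alpha_1}$, so that $g_{\alpha_j}(s\circ\sigma_j^{-1})=g(s)$ for $s\in L^D$, and partition $\{2,\dots,N\}=I_1\cup I_2\cup I_3$ into sets of size $M$. With $\tau_1,\tau_2$ as before (3), put $w_i(i,\gamma,l)=l$ and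

* $w_j(1,\gamma,l)=\tau_1(l)$ for $j\in I_1$;
* $w_j(1,\gamma,l)=\tau_2(l)$ for $j\in I_2$;
* $w_j(1,\gamma,l)=0$ for $j\in I_3$;
* $w_j(i,\gamma,l)=0$ for $i\ge2$, $j\ne i$.

(P1) holds. (P2) concerns only $i\ge2$, where the values are $0$. For (P3): if $k=\infty$ everything is admissible; if $k<\infty$, the range of $\tau_1$ misses $1$, the range of $\tau_2$ misses $2\in\{1,\dots,k\}$, and constants have singleton range. So $w$ is a pattern. Let $q$ be as in Corollary 5.

**Step 3: the combination is small on $S_q$.** For $\langle a\rangle\in S_q$ let
$$\Phi(a)=g(a_1)-\frac1M\sum_{j\in I_1}g(a_j)-\frac1M\sum_{j\in I_2}g(a_j)+\frac1M\sum_{j\in I_3}g(a_j).$$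
If $a=(s,\dots,s)$ is diagonal, $\Phi(a)=g(s)-g(s)-g(s)+g(s)=0$. If $\langle a\rangle$ is of type $1$, then
$$\Phi(a)=g(x_\gamma^l)-g(x_\gamma^{\tau_1(l)})-g(x_\gamma^{\tau_2(l)})+g(x_\gamma^0)=0$$
by (3) with $h(l)=g(x_\gamma^l)$. If $\langle a\rangle$ is of type $i\ge2$, then $a_i=x_\gamma^l$ and all other $a_j$ are $x_\gamma^0$. With $x_\gamma^0$ in place of $a_i$ the result would be $0$, and $g(a_i)$ has coefficient $\pm\frac1M$; so $|\Phi(a)|=\frac1M|g(x_\gamma^l)-g(x_\gamma^0)|\le\frac4M=\frac1{2C}$.

**Step 4: the contradiction.** Let $H\ni q$ be generic; drop the dots for the interpretations in $V[H]$. By (6), $g_{\alpha_j}(y|_{D_{p_{\alpha_j}}})=g(a_j)$. Replacing each $f_{\alpha_j}$ by its approximation (7) costs at most $\varepsilon(1+1+1+1)$ in total, so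
$$\Big\|f_{\alpha_1}-\frac1M\sum_{j\in I_1}f_{\alpha_j}-\frac1M\sum_{j\in I_2}f_{\alpha_j}+\frac1M\sum_{j\in I_3}f_{\alpha_j}\Big\|\le4\varepsilon+\frac1{2C}=\frac3{4C}.$$
Apply $\mu_{\alpha_1}$: it is $1$ at $f_{\alpha_1}$ and $0$ at the other $f_{\alpha_j}$, and its norm is at most $C$. So $1\le C\cdot\frac3{4C}=\frac34$, a contradiction. $\square$

With $M=1$ the bound in Step 3 for type $i\ge2$ would be $4$, and Step 4 would give nothing; the averaging is needed.

## $K$ is hereditarily Lindelöf

This is part 2. Recall why failure of HL gives a sequence. If a subspace $Y$ is covered by basic open sets without a countable subcover, choose recursively $z_\beta\in Y$ outside $\bigcup_{\alpha<\beta}U_\alpha$ and then $U_\beta\ni z_\beta$ from the cover. So if $K$ is not HL, there are $z_\alpha\in K$, finite $E_\alpha\subseteq\omega_1$ and $s_\alpha\in L^{E_\alpha}$ $(\alpha<\omega_1)$ with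
$$z_\alpha\in U_\alpha:=\{y\in K:y|_{E_\alpha}=s_\alpha\},\qquad z_\beta\notin U_\alpha\ \text{ for }\alpha<\beta. \tag{8}$$

**Step 1: finite information.** Suppose this happens in $V[G]$. Some $p$ forces (8) for names. Choose $p_\alpha\le p$ deciding $E_\alpha$ and $s_\alpha$, with $E_\alpha\subseteq D_{p_\alpha}$. Apply Corollary 5 with decorations $(E_\alpha,s_\alpha)$. Take $\alpha_1<\alpha_2<\alpha_3$ in $A$, let $E,s$ be the copies of the decorations on $D$, and let $b=\{t\in S:t|_E=s\}$.

**Step 2: the pattern.** We want $U_{\alpha_3}\subseteq U_{\alpha_1}\cup U_{\alpha_2}$. So the first two conditions should see a point of the third inside $b$ whenever possible. For $\gamma\in d$ choose $c_\gamma\in L$ with $x_\gamma^{c_\gamma}\in b$ if some $x_\gamma^l$ is in $b$, and $c_\gamma=0$ otherwise. Let $w_i(i,\gamma,l)=l$ and $w_j(i,\gamma,l)=c_\gamma$ for $j\ne i$. Off the diagonal the values do not depend on $l$, so (P2) and (P3) hold. Let $q$ be as in Corollary 5.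

**Step 3: if $\langle a\rangle\in S_q$ and $a_3\in b$, then $a_1\in b$ or $a_2\in b$.** For diagonal elements this is clear. For type $1$, $a=(x_\gamma^l,x_\gamma^{c_\gamma},x_\gamma^{c_\gamma})$ and $a_2=a_3$. For type $2$, $a=(x_\gamma^{c_\gamma},x_\gamma^l,x_\gamma^{c_\gamma})$ and $a_1=a_3$. For type $3$, $a=(x_\gamma^{c_\gamma},x_\gamma^{c_\gamma},x_\gamma^l)$ with $x_\gamma^l\in b$, so $x_\gamma^{c_\gamma}\in b$ by the choice of $c_\gamma$.

**Step 4: the contradiction.** Let $H\ni q$ be generic. By (6), for $y\in K$ we have $y\in U_{\alpha_j}$ iff $a_j\in b$. So Step 3 says $U_{\alpha_3}\subseteq U_{\alpha_1}\cup U_{\alpha_2}$. But $z_{\alpha_3}\in U_{\alpha_3}\setminus(U_{\alpha_1}\cup U_{\alpha_2})$ by (8), a contradiction. $\square$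

## $K^n$ is hereditarily separable for $n<k$

This is part 3. If $K^n$ is not HS, choose recursively in a nonseparable subspace points outside the closure of the earlier ones. This gives $z_\alpha=(z_\alpha^1,\dots,z_\alpha^n)\in K^n$ $(\alpha<\omega_1)$ and, choosing basic neighborhoods with a common finite set of coordinates, finite $E_\alpha$ such that, with $s_\alpha^m=z_\alpha^m|_{E_\alpha}$,
$$U_\alpha:=\prod_{m\le n}\{y\in K:y|_{E_\alpha}=s_\alpha^m\},\qquad z_\beta\notin U_\alpha\ \text{ for }\beta<\alpha. \tag{9}$$

**Step 1: finite information.** Let $1\le n<k$ and suppose (9) happens in $V[G]$. Some $p$ forces this for names. Choose $p_\alpha\le p$ deciding $E_\alpha$ and the $s_\alpha^m$, with $E_\alpha\subseteq D_{p_\alpha}$. Apply Corollary 5 with these decorations. Let $N=n+2$, take $\alpha_1<\dots<\alpha_N$ in $A$, and let $E,s^1,\dots,s^n$ be the copies on $D$.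

**Step 2: label maps that do no harm.** We want later conditions to see $z_{\alpha_1}$ in their copies of $s^1,\dots,s^n$. The pattern $w_j(1,\gamma,l)=l$ would do this at once, but for finite $k$ it violates (P3). We need to lose one label only, without changing the relevant restrictions; this is where $n<k$ enters.

*Claim.* For $\gamma\in d$ there is $\tau_\gamma:L\to L$ with admissible range such that $x_\gamma^{\tau_\gamma(l)}|_E=x_\gamma^l|_E$ whenever $x_\gamma^l|_E\in\{s^1,\dots,s^n\}$.

If $k=\infty$, take the identity. Let $k<\infty$, so $n\le k-1$. If some $l_0\in\{1,\dots,k\}$ has $x_\gamma^{l_0}|_E\notin\{s^1,\dots,s^n\}$, put $\tau_\gamma(l_0)=0$ and $\tau_\gamma(l)=l$ for $l\ne l_0$; nothing is required of $l_0$. Otherwise the $k$ restrictions $x_\gamma^1|_E,\dots,x_\gamma^k|_E$ lie in a set with at most $k-1$ elements, so there are $l_0\ne l_1$ in $\{1,\dots,k\}$ with $x_\gamma^{l_0}|_E=x_\gamma^{l_1}|_E$; put $\tau_\gamma(l_0)=l_1$ and $\tau_\gamma(l)=l$ for $l\neq l_0$. In both cases the range misses $l_0\in\{1,\dots,k\}$, so it is admissible.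

(For $k=2$, $n=1$: either one of $x_\gamma^1,x_\gamma^2$ does not restrict to $s^1$, and we send its label to $0$; or both do, and we merge them.)

**Step 3: the pattern.** Let $w_i(i,\gamma,l)=l$, let $w_j(1,\gamma,l)=\tau_\gamma(l)$ for $j\ge2$, and let $w_j(i,\gamma,l)=0$ for $i\ge2$, $j\ne i$. (P2) concerns $i\ge2$ and holds; (P3) holds by the Claim and for constants. Let $q$ be as in Corollary 5.

**Step 4: few exceptions.** Let $\langle a\rangle\in S_q$ with $a_1|_E\in\{s^1,\dots,s^n\}$, and let $J(a)=\{j\ge2:a_j|_E\ne a_1|_E\}$. Then $|J(a)|\le1$. For diagonal elements $J(a)=\emptyset$. For type $1$, $a=(x_\gamma^l,x_\gamma^{\tau_\gamma(l)},\dots,x_\gamma^{\tau_\gamma(l)})$, and $J(a)=\emptyset$ by the Claim. For type $i\ge2$, $a_j=x_\gamma^0=a_1$ for all $j\ge2$ with $j\ne i$, so $J(a)\subseteq\{i\}$.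

**Step 5: the contradiction.** Let $H\ni q$ be generic. By (6), $z_{\alpha_1}^m|_{D_q}=\langle a^m\rangle\in S_q$ for $m\le n$, and $a_1^m|_E=s^m$ because $z_{\alpha_1}^m|_{E_{\alpha_1}}=s_{\alpha_1}^m$. By Step 4, $\bigcup_{m\le n}J(a^m)$ has at most $n$ elements, while $\{2,\dots,n+2\}$ has $n+1$. So there is $j\in\{2,\dots,n+2\}$ outside all $J(a^m)$. Then $a_j^m|_E=s^m$ for all $m\le n$, that is, $z^m_{\alpha_1}|_{E_{\alpha_j}}=s^m_{\alpha_j}$ for all $m\le n$. So $z_{\alpha_1}\in U_{\alpha_j}$ with $\alpha_1<\alpha_j$, contradicting (9). $\square$

## One model for all values of $n(K)$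

**Proof of Theorem B.** Take $P=P_k$. It is ccc of size $\omega_1$ by Corollary 5, $K$ is compact and nonmetrizable by Lemma 6(d), and the last four sections prove parts 4, 1, 2 and 3. $\square$

**Proof of Theorem C.** Let $P=Q$ and let $G$ be $Q$-generic. The poset $Q$ does not depend on $k$, so in the single model $V[G]$ we have, for every $k\in\{2,3,\dots\}\cup\{\infty\}$, the space $K_k$ defined from the $k$-th coordinates of the elements of $G$. Everything from Corollary 5 on was proved for $P=Q$ and each fixed $k$. Hence each $K_k$ is compact, nonmetrizable and HL, and $C(K_k)$ has no uncountable biorthogonal system.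

If $k<\infty$, then $K_k^n$ is HS for $n\le k-1$, and $K_k^n$ is not HS for $n\ge k$, because it contains a copy of $K_k^k$, which has an uncountable discrete subspace. So $n(K_k)=k-1$. All finite powers of $K_\infty$ are HS, so $n(K_\infty)=\infty$. Thus every value in $\{1,2,\dots,\infty\}$ is attained. Since $Q$ is ccc of size $\omega_1$, it preserves the value of the continuum, so CH holds in $V[G]$ if it holds in $V$. $\square$

Since each $K_k$ is HL, Theorem A tells us what the powers look like in this model. For $n(K)=1$ no finite power of $K$ is an S-space. For $n(K)=m$ with $2\le m<\infty$, the powers $K^2,\dots,K^m$ are S-spaces, none of them is a strong S-space, and $K^{m+1}$ is not an S-space. For $n(K)=\infty$, all $K^m$ with $m\ge2$ are strong S-spaces.
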